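# A graded nil algebra generated in degree one that contains a free pair

## 1. The theorem

Throughout, $k$ is an arbitrary field. Algebras are associative and need not have an identity.

**Hypothesis (H).** $X$ is a finite alphabet, $\lambda\ge 1$ is an integer, $X_1\subset X$, and $A_u\ne A_v$ are words of length $\lambda$ and $E_u\ne E_v$ words of length $\lambda+1$ over $X$ such that

* neither $A_u$ nor $A_v$ is a prefix of $E_u$ or $E_v$, and all four words begin with a letter of $X_1$;
* $E_t=b_tc_t$ for $t\in\{u,v\}$, with $|b_u|=|b_v|=\beta\ge 1$ and $|c_u|=|c_v|=\gamma\ge 1$ (so $\beta+\gamma=\lambda+1$), and the first letters of $c_u$ and $c_v$ are **not** in $X_1$.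

**Theorem 1.** Let $k$ be any field and assume (H). Let $F=\bigoplus_{d\ge 1}F_d$ be the free non-unital $k$-algebra on $X$, with all letters in degree one. There are a homogeneous ideal $I$ of $F$ and integers $N_1,N_2,\dots$ such that $A=F/I$ satisfies:

1. For every commutative $k$-algebra $K$ and every $n\ge 1$, each $f\in A_n\otimes_k K$ satisfies $f^{N_n}=0$. In particular (take $K=k$) every homogeneous element of $A$ is nilpotent.
2. The images in $A$ of $u=A_u+E_u$ and $v=A_v+E_v$ generate a free subalgebra on two generators.

The exponents $N_n$ depend only on $n$ and the data in (H), not on $k$, $K$ or $f$.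

**Corollary 2.** Let $k$ be any field.

1. There is a graded nil $k$-algebra, generated by two elements of degree one, that contains a free noncommutative subalgebra. It remains graded nil, with the same exponents, after extension of scalars to any commutative $k$-algebra.
2. For an integer $d\ge 0$, a graded nil $k$-algebra with $\dim A_1=d$, generated in degree one and containing a free noncommutative subalgebra, exists if and only if $d\ge 2$.
3. In a graded nil algebra no member of a free pair is homogeneous, so every member has at least two nonzero homogeneous components; the pair in Theorem 1 attains this. There is a graded nil algebra generated in degree one with a free pair inside $A_1+A_2$, and no graded nil algebra has a member of a free pair in $A_1$.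

## 2. Graded nil algebras and free pairs

**Definition (graded nil).** A $k$-algebra $A$ is *positively graded* if $A=\bigoplus_{n\ge1}A_n$ with $A_iA_j\subseteq A_{i+j}$. It is *graded nil* if every homogeneous element is nilpotent. It is *generated in degree one* if $A_1$ generates it as an algebra.

For example, $xk[x]/(x^4)$ is graded nil: a homogeneous element is $cx^i$ with $i\geq 1$, and its fourth power is $0$. The free algebra $F$ is not: a letter is not nilpotent.

**Definition (free pair).** A pair $u,v\in A$ is *free* if the distinct nonempty monomials in $u,v$ are linearly independent over $k$; equivalently, $u,v$ generate a copy of the free non-unital algebra on two generators. Such a copy is called a *free noncommutative subalgebra*.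

For example, $xx$ and $xy$ form a free pair in the free algebra on $x,y$: a monomial in them is a word of even length, and cutting it into blocks of two letters recovers the monomial.

The question is whether these two properties can live together. Graded nil says that homogeneous elements are as degenerate as possible; a free pair says that some elements satisfy no relation at all. It is known that over any field there is a finitely generated graded nil algebra containing a free subalgebra on two generators. Such an algebra can even be chosen graded nilpotent, which means that for every $d\ge1$ the subalgebra generated by the elements of degree $d$ is nilpotent. The question answered here, taken from Jason P. Bell and Be'eri Greenfeld, "Free Subalgebras of Graded Algebras", arXiv:1605.09585 (2016), asks for more: can the finitely generated graded nil algebra be *generated in degree one*? Theorem 1 says yes, for every $k$.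

Two observations can be made at once. If $A$ is generated by one element, it is commutative and contains no free pair. And if $u$ belongs to a free pair, then $u,u^2,u^3,\dots$ are linearly independent, so $u$ is not nilpotent; in a graded nil algebra, $u$ is therefore not homogeneous. So a free pair has to use at least two degrees per member, and Theorem 1 uses exactly two, $\lambda$ and $\lambda+1$.

**Two instances of (H).**

* (i) $X=\{x,y\}$, $\lambda=3$, $X_1=\{x\}$, $A_u=xxx$, $A_v=xxy$, $E_u=x\cdot yxx$, $E_v=x\cdot yxy$, with $\beta=1$, $\gamma=3$. The prefix of length $3$ of both $E_u$ and $E_v$ is $xyx$, which is neither $A_u$ nor $A_v$; the words $c_t$ begin with $y\notin X_1$. Here $u=x^3+xyx^2$ and $v=x^2y+xyxy$.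
* (ii) $X=\{a,a',b,c,c'\}$, $\lambda=1$, $X_1=\{a,a',b\}$, $A_u=a$, $A_v=a'$, $E_u=b\cdot c$, $E_v=b\cdot c'$, with $\beta=\gamma=1$. Here $u=a+bc$ and $v=a'+bc'$.

Instance (ii) is the one for computing by hand, and we shall keep returning to it.

## 3. Ideals cut out by functionals

The purpose of this section is to turn the theorem into a problem about linear functionals.

Put $F_0=k$. For $d\ge0$ the words of length $d$ are a basis of $F_d$, and $F_{d+e}=F_d\otimes F_e$ by concatenation. If $\varphi$ is a functional on $F_d$ and $\psi$ one on $F_e$, then $\varphi\otimes\psi$ is the functional on $F_{d+e}$ with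
$$(\varphi\otimes\psi)(rs)=\varphi(r)\psi(s)\qquad(r\in F_d,\ s\in F_e).$$
For a word $w$, let $w^*$ be the functional on $F_{|w|}$ that is $1$ on $w$ and $0$ on all other words. A functional on $F_d$ is extended by $0$ to all $F_e$ with $e\ne d$. We speak of the *length* $|\varphi|=d$ of a functional on $F_d$. For example, $(ab)^*=a^*\otimes b^*$ has length $2$.

Given a set $\mathfrak B$ of such functionals, let $I$ be the set of $r\in F$ with $B(xry)=0$ for all $B\in\mathfrak B$ and all words $x,y$, possibly empty. This is an ideal. To get a graded nil quotient in which $u,v$ are free, it is enough to have the following.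

* **(R1)** For each $n$ there is $N$ such that $B(xf^Ny)=0$ for all $f\in F_n$, all $B\in\mathfrak B$ and all words $x,y$.
* **(R2)** For each word $\omega$ in two letters $u,v$ there are a word $\eta$ and $B\in\mathfrak B$ such that, among all monomials in the elements $u,v$, $B$ is nonzero only on the one spelled $\omega\eta$.

Indeed, (R1) puts $f^N$ in $I$. And if $p=\sum c_\omega\omega$ has $p(u,v)\in I$, then $p(u,v)\eta(u,v)\in I$, and the functional from (R2) reads off that $c_\omega=0$.

Here (R1) wants many zeros and (R2) wants a nonzero value, and the whole proof balances the two.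

## 4. Swaps: linear forms by hand, and two ways to fail

**The swap.** All we know about an arbitrary $f\in F_n$ is that its powers commute. So take functionals $P,Q$ of lengths $nj$ and $nj'$. Then
$$(P\otimes Q-Q\otimes P)(f^{j+j'})=P(f^j)Q(f^{j'})-Q(f^{j'})P(f^j)=0 .\tag{1}$$
The functionals in $\mathfrak B$ will be built from such swaps. The term $P\otimes Q$ should be seen by $u,v$, and the term $Q\otimes P$ should not.

**Homogeneous codewords fail.** The first thing to try is $u=A_u$, $v=A_v$ (one length), with $P$ and $Q$ tensor products of functionals $A_t^*$. Say that $P$ spells $\theta'$ and $Q$ spells $\theta''$, both words in $u,v$. On monomials in $u,v$, the functional $P\otimes Q$ is the indicator of $\theta'\theta''$ and $Q\otimes P$ that of $\theta''\theta'$. So the swap takes both values $1$ and $-1$ when $\theta'\theta''\ne\theta''\theta'$, and it is zero when they are equal. In particular nothing is left for a power of $u$. It is no accident: $u$ is homogeneous here.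

**Cutting a codeword.** The term $Q\otimes P$ survives because it still reads codewords. So cut a codeword: let $P$ end with the first half $b_t$ of $E_t$ and let $Q$ begin with the second half $c_t$. Then $P\otimes Q$ reads $\cdots b_tc_t\cdots=\cdots E_t\cdots$, while $Q\otimes P$ starts with $c_t$, whose first letter begins no codeword. Hence $Q\otimes P$ vanishes on every product of codewords.

Try this in instance (ii), with $f=f_aa+f_{a'}a'+f_bb+f_cc+f_{c'}c'$ of degree one. Take
$$B=a^*\otimes\bigl[(ab)^*\otimes(ca)^*-(ca)^*\otimes(ab)^*\bigr]\otimes a^*=(aabcaa)^*-(acaaba)^* .\tag{2}$$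
Then $B(f^6)=f_a^4f_bf_c-f_a^4f_bf_c=0$. On the other side, $aabcaa=a\cdot a\cdot bc\cdot a\cdot a$ is one of the words in the expansion of $u^5=(a+bc)^5$, while $acaaba$ is in the expansion of no monomial in $u,v$, since after the codeword $a$ no codeword begins with $c$. So $B(u^5)=1$, and $B$ is zero on all other monomials.

**One length fails again.** Could we now cut but keep a single length $L$, so $u=E_u$, $v=E_v$ with $|E_t|=L$ and $|b_t|=\beta$, $0<\beta<L$? Then $P$ consists of whole codewords followed by $b_t$, and $|P|\equiv\beta\pmod L$. For $f$ of degree $n=L$, formula (1) needs $|P|$ to be a multiple of $L$. It never is: the cut between $P$ and $Q$ falls inside a factor $f$. This is the exact obstruction, and it is again the one that had to appear, since $u$ would be homogeneous. With *two* lengths $\lambda$ and $\lambda+1$ available the obstruction disappears: using $r$ codewords of length $\lambda+1$ among otherwise harmless pieces, we can give $P$ any length modulo $n$. This is why $u=A_u+E_u$: each letter $u$ may be read as $A_u$ or as $E_u$, as the lengths require.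

**The position of the power matters.** Take the $B$ of (2) and $f\in F_2$. In $a f^2 a$ the swap of (2) starts exactly where $f^2$ does, and $B(af^2a)=f_{ab}f_{ca}-f_{ca}f_{ab}=0$. But $B(f^3)=f_{aa}f_{bc}f_{aa}-f_{ac}f_{aa}f_{ba}$, which is $1$ for $f=aa+bc$. Here the swap starts at offset $1$, in the middle of a factor $f$. So for degree $n$ we need swaps at positions of every residue modulo $n$.

**All degrees at once.** Finally (R1) concerns every $n$ and all contexts $x,y$ simultaneously. We build functionals $B_n^\omega$ recursively: $B_n$ contains swaps adapted to degree $n$ and is assembled from copies of $B_{n-1}$, so packed that in $B_m$ with $m>n$ the copies of $B_n$ occur with bounded gaps. A long enough power of $f\in F_n$ then covers a whole copy of $B_n$, wherever the power sits.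

## 5. The prefix code and its decoding

This section secures the bookkeeping behind (R2). A *prefix code* is a set of nonempty words none of which is a prefix of another. For instance $\{a,a',bc,bc'\}$ is one; $\{x,xy,yx\}$ is not, and there $xyx=x\cdot yx=xy\cdot x$ factors in two ways.

Assume (H). The four *codewords* $A_u,A_v,E_u,E_v$ form a prefix code: two different words of equal length are not prefixes of each other, the longer $E_t$ is not a prefix of $A_s$, and no $A_s$ is a prefix of $E_t$ by (H). Let $\mathcal C$ be the set of all concatenations of codewords, the empty word $\emptyset$ included, and let $\mathrm{Pref}$ be the set of all prefixes of words of $\mathcal C$. So $\mathcal C\subseteq\mathrm{Pref}$, and a prefix of a word of $\mathrm{Pref}$ is in $\mathrm{Pref}$.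

**Lemma 3.**

1. Each word of $\mathcal C$ factors uniquely into codewords.
2. If $s\in\mathcal C$ and $sr\in\mathcal C$, then $r\in\mathcal C$.
3. If $s\in\mathcal C$ and $sr\in\mathrm{Pref}$, then $r\in\mathrm{Pref}$.
4. A nonempty word of $\mathrm{Pref}$ begins with a letter of $X_1$.

*Proof.* If two products of codewords are equal and nonempty, their first codewords are prefixes of one word, so one is a prefix of the other, and they are equal because the code is a prefix code. Cancel and induct; this is (1). For (2), induct on the number of codewords in $s$. If $s=\emptyset$ there is nothing to show. Otherwise let $s=gs'$ with $g$ a codeword and $s'\in\mathcal C$, and $sr=hw$ with $h$ a codeword and $w\in\mathcal C$. Both $g$ and $h$ are prefixes of $sr$, so $g=h$ as before, and $s'r=w\in\mathcal C$; induction gives $r\in\mathcal C$. For (3), choose $y$ with $sry\in\mathcal C$; by (2), $ry\in\mathcal C$, so $r\in\mathrm{Pref}$. For (4), a nonempty prefix of a word of $\mathcal C$ has the first letter of a codeword, which is in $X_1$. $\square$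

For $z\in\mathcal C$ let $\mathrm{dec}(z)\in\{u,v\}^*$ be the word obtained by replacing each codeword $A_t$ or $E_t$ of $z$ by $t$. In instance (ii), $\mathrm{dec}(a\cdot bc\cdot a')=uuv$. For a word $\omega\in\{u,v\}^*$, write $\omega(u,v)\in F$ for the monomial in the elements $u=A_u+E_u$, $v=A_v+E_v$. Expanding it means choosing $A_t$ or $E_t$ at each letter $t$ of $\omega$. By unique factorization different choices give different words, and these are exactly the $z\in\mathcal C$ that decode to $\omega$:
$$\omega(u,v)=\sum_{z\in\mathcal C,\ \mathrm{dec}(z)=\omega}z .\tag{3}$$
In instance (ii), $uv=(a+bc)(a'+bc')=aa'+abc'+bca'+bcbc'$.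

## 6. The functionals $B_n^\omega$

We define, recursively in $n\ge0$, integers $\ell_n$ and $D_n$ and, for each word $\omega\in\{u,v\}^{\ell_n}$, a functional $B_n^\omega$ on $F_{D_n}$. Think of $B_n^\omega$ as reading the word $\omega$, of $\ell_n$ letters, and producing a functional of length $D_n$.

**Level $0$.** Put $\ell_0=1$, $D_0=\lambda$ and $B_0^t=A_t^*$ for $t\in\{u,v\}$.

**Level $n\ge1$: pieces and strings.** There are three types of pieces.

* $\mathbf B$ reads a word $\eta$ of $\ell_{n-1}$ letters and gives $B_{n-1}^\eta$, of length $D_{n-1}$.
* $\mathbf A$ reads one letter $t$ and gives $A_t^*$, of length $\lambda$.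
* $\mathbf E$ reads one letter $t$ and gives $E_t^*$, of length $\lambda+1$.

A string of pieces reads consecutive segments of a word and gives the tensor product of the results, in order. How many letters it reads, and its length, depend only on the string.

**Strings of prescribed length modulo $n$.** For $0\le r\le n-1$ put
$$S_r=(\mathbf B\mathbf E)^r(\mathbf B\mathbf A)^{r(n-1)}\mathbf B^n .$$
It begins and ends with $\mathbf B$. It has $r+r(n-1)+n=rn+n$ pieces $\mathbf B$, so its length is
$$(rn+n)D_{n-1}+r(\lambda+1)+r(n-1)\lambda=(r+1)nD_{n-1}+rn\lambda+r\equiv r\pmod n .\tag{4}$$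
Numbers of pieces $\mathbf B$ divisible by $n$ make $D_{n-1}$ irrelevant modulo $n$, and the total number $rn$ of pieces $\mathbf A$ and $\mathbf E$ leaves just the surplus $r$ coming from the longer codewords. We write $S_r^\theta$ for the functional that results when $S_r$ reads $\theta$.

**The swap $Z$ and the spacer $Y$.** Let $r_1,r_2,r_3\in\{0,\dots,n-1\}$ with
$$r_1\equiv-\beta,\qquad r_2\equiv-\gamma,\qquad r_3\equiv1\pmod n .$$
Put $Y=S_{r_3}$. Let $Z$ read a segment $\theta't\theta''$, where $\theta'$ is read by $S_{r_1}$, $t$ is one letter, and $\theta''$ is read by $S_{r_2}$, and let it give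
$$Z=P\otimes Q-Q\otimes P,\qquad P=S_{r_1}^{\theta'}\otimes b_t^*,\qquad Q=c_t^*\otimes S_{r_2}^{\theta''}.\tag{5}$$
By (4), $|P|\equiv r_1+\beta\equiv0$ and $|Q|\equiv\gamma+r_2\equiv0$, so $|P|$ and $|Q|$ are positive multiples of $n$, and $|Y|\equiv1\pmod n$.

**The functional.** Define
$$B_n^\omega=Y\otimes Z\otimes Y\otimes Z\otimes\cdots\otimes Z\otimes Y\qquad(n\text{ factors }Z,\ n+1\text{ factors }Y),$$
the factors reading consecutive segments of $\omega$. Let $\ell_n$ be the number of letters read and $D_n=(n+1)|Y|+n(|P|+|Q|)$ the total length; neither depends on $\omega$. There are at least two factors $Y$, each containing a $\mathbf B$, so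
$$\ell_n\ge2\ell_{n-1},\qquad D_n>D_{n-1}.\tag{6}$$

**Offsets of the swaps.** The $i$-th factor $Z$ of $B_n^\omega$ begins at offset $i|Y|+(i-1)(|P|+|Q|)\equiv i\pmod n$. Thus:
$$\text{the offsets of the }n\text{ factors }Z\text{ of }B_n^\omega\text{ represent all residues modulo }n.\tag{7}$$

**Two levels in instance (ii).** Here $\lambda=\beta=\gamma=1$ and $D_0=\ell_0=1$. For $n=1$ all $r_i$ are $0$ and $S_0=\mathbf B$, so $|Y|=1$, $|P|=|Q|=2$, $D_1=1+4+1=6$ and $\ell_1=1+3+1=5$; for $\omega=u^5$ we get precisely the functional (2). For $n=2$ we have $r_1=r_2=r_3=1$ and $S_1=\mathbf B\mathbf E\,\mathbf B\mathbf A\,\mathbf B\mathbf B$, of length $4\cdot6+2+1=27$, reading $4\cdot5+2=22$ letters. So $|Y|=27$, $|P|=|Q|=28$, the two swaps begin at offsets $27$ and $27+56+27=110$, of both parities, and $D_2=3\cdot27+2\cdot56=193$, $\ell_2=3\cdot22+2\cdot45=156$.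

## 7. Each $B_n^\omega$ sees a single word of $\mathrm{Pref}$

The next lemma delivers (R2). Its content is that the swapped terms $Q\otimes P$ are invisible to $\mathrm{Pref}$.

**Lemma 4.** For all $n\ge0$ and $\omega\in\{u,v\}^{\ell_n}$ there is $z_n^\omega\in\mathcal C$ with $\mathrm{dec}(z_n^\omega)=\omega$ and $B_n^\omega(z_n^\omega)=1$, such that if $z\in\mathrm{Pref}$ and $B_n^\omega(z)\ne0$, then $z=z_n^\omega$.

*Proof.* We induct on $n$. For $n=0$ take $z_0^t=A_t$: the functional $A_t^*$ is $1$ on $A_t$ and $0$ on all other words. Let $n\ge1$.

**Step 1: the word.** We write down the candidate. In the order in which $\omega$ is read, concatenate $z_{n-1}^\eta$ for each piece $\mathbf B$ reading $\eta$, $A_t$ for each $\mathbf A$ reading $t$, $E_t$ for each $\mathbf E$ reading $t$, and $b_tc_t=E_t$ for the middle letter $t$ of each $Z$, the swap being taken in the order $P$, then $Q$. Call the result $z_n^\omega$. All parts lie in $\mathcal C$ and decode to the segments read, so $z_n^\omega\in\mathcal C$ and $\mathrm{dec}(z_n^\omega)=\omega$. Since $B_{n-1}^\eta(z_{n-1}^\eta)=1\neq 0$, the word $z_{n-1}^\eta$ has length $D_{n-1}$, so all parts have the lengths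 of their pieces, and $z_n^\omega$ has length $D_n$.

**Step 2: the value.** We show $B_n^\omega(z_n^\omega)=1$. A tensor product of functionals is evaluated on a word by cutting the word into parts of the right lengths and multiplying the values. Each $Y$ contributes $1$, as each of its pieces does. At a factor $Z$, the term $P\otimes Q$ contributes $1$ for the same reason. The part of $z_n^\omega$ at this $Z$ begins with some $z_{n-1}^\eta$, because $S_{r_1}$ begins with $\mathbf B$; this is a nonempty word of $\mathcal C$, so its first letter is in $X_1$. But $Q\otimes P$ begins with $c_t^*$ and vanishes on every word not beginning with $c_t$, whose first letter is not in $X_1$. So $Q\otimes P$ contributes $0$, the factor $Z$ contributes $1$, and the product is $1$.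

**Step 3: uniqueness.** Let $z\in\mathrm{Pref}$ with $B_n^\omega(z)\ne0$. Then $|z|=D_n$. Cut $z$ according to the lengths of the factors $Y,Z,Y,\dots,Y$; each factor is nonzero on its part. We read $z$ from left to right and keep the following invariant: the part read so far equals the corresponding prefix of $z_n^\omega$ and lies in $\mathcal C$. It holds at the start, with the empty word. Whenever it holds, Lemma 3(3) shows that the rest of $z$, and so every prefix of the rest, lies in $\mathrm{Pref}$. Now look at what is read next.

* A piece $\mathbf B$ reading $\eta$: its part $w$ of $z$ lies in $\mathrm{Pref}$ and $B_{n-1}^\eta(w)\ne0$. By the induction hypothesis $w=z_{n-1}^\eta\in\mathcal C$.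
* A piece $\mathbf A$ or $\mathbf E$ reading $t$: its part is $A_t$ or $E_t$, respectively, because $A_t^*$ or $E_t^*$ is nonzero on it.
* A factor $Z$ as in (5): its part $\zeta$ is a nonempty word of $\mathrm{Pref}$, so it begins with a letter of $X_1$ by Lemma 3(4). Hence $(Q\otimes P)(\zeta)=0$, and so $(P\otimes Q)(\zeta)\ne0$. Now read $\zeta$ along $P\otimes Q$: first the pieces of $S_{r_1}$ by the two items above, then $b_t$ and $c_t$, that is, $E_t\in\mathcal C$, then the pieces of $S_{r_2}$ by the two items above.

In each case the invariant is preserved: the new part is the one in $z_n^\omega$ and lies in $\mathcal C$. At the end $z=z_n^\omega$. $\square$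

In instance (ii), $z_1^{uuuuu}=aabcaa$, and the word $acaaba$ of the swapped term in (2) is not in $\mathrm{Pref}$.

## 8. Copies of $B_n$ occur in $B_m$ with bounded gaps

This section prepares (R1). The swapped terms may be invisible to $\mathrm{Pref}$, but a power of $f$ contains all sorts of words, so now every term of every swap must be controlled.

**Lemma 5.** For $m\ge n\ge0$, each $B_m^\omega$ is a linear combination of tensor products of functionals $B_n^\eta$ ("$n$-pieces") and functionals $w^*$ with $w$ a word ("fillers"). Each such product begins and ends with an $n$-piece, and the total length of the fillers between two consecutive $n$-pieces is at most $\lambda+1$.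

*Proof.* Fix $n$ and induct on $m$. For $m=n$, the functional is a single $n$-piece. For the step from $m$ to $m+1$ it is enough to show the claim for $B_{m+1}^\omega$ in terms of $m$-pieces. Indeed, we may then expand every $m$-piece by the induction hypothesis. Inside an expanded $m$-piece, gaps between consecutive $n$-pieces are at most $\lambda+1$. Each expansion begins and ends with an $n$-piece, so the gap between the last $n$-piece of one and the first $n$-piece of the next is the gap between the two $m$-pieces, again at most $\lambda+1$.

Now expand every factor $Z$ of $B_{m+1}^\omega$ as $P\otimes Q-Q\otimes P$. In each resulting product the first and last factor is $Y$, which begins and ends with $\mathbf B$, that is, with an $m$-piece. Every string $S_r$ begins and ends with $\mathbf B$, and inside it consecutive $\mathbf B$'s are separated by nothing, by one $\mathbf A$, or by one $\mathbf E$, hence by length at most $\lambda+1$. It remains to look at the swaps and their neighbors. In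
$$Y\otimes P\otimes Q\otimes Y=Y\otimes S_{r_1}\otimes b_t^*\otimes c_t^*\otimes S_{r_2}\otimes Y$$
the only other group of fillers is $b_t^*\otimes c_t^*$, of length $\beta+\gamma=\lambda+1$. In
$$Y\otimes Q\otimes P\otimes Y=Y\otimes c_t^*\otimes S_{r_2}\otimes S_{r_1}\otimes b_t^*\otimes Y$$
the other groups are $c_t^*$ alone and $b_t^*$ alone, of lengths $\gamma,\beta\le\lambda$. $\square$

It was for this lemma that $S_r$ alternates $\mathbf B$ with the length-correcting pieces: the bound $\lambda+1$ does not grow with $m$.

## 9. High powers are killed in every context

In this section $K$ is a commutative $k$-algebra with identity, and functionals on $F_d$ are extended $K$-linearly to $F_d\otimes K$, with values in $K$. The rule $(\varphi\otimes\psi)(rs)=\varphi(r)\psi(s)$ persists for $r\in F_d\otimes K$, $s\in F_e\otimes K$, by $K$-bilinearity.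

**Lemma 6.** Let $n\ge1$, $N_n=2D_n+\lambda$ and $f\in F_n\otimes K$. Then $B_m^\omega(xf^{N_n}y)=0$ for all $m\ge0$, all $\omega\in\{u,v\}^{\ell_m}$ and all words $x,y$, possibly empty.

*Proof.* **Step 1: reduction to $m>n$.** If $|x|+nN_n+|y|\ne D_m$ the value is $0$ by our convention. So assume equality. Then $D_m\ge N_n>D_n$, and since the $D_i$ increase strictly by (6), $m>n$. Put $q=|x|$ and $M=nN_n\ge2D_n+\lambda$. Number the positions of a word of length $D_m$ by $0,\dots,D_m-1$; the power $f^{N_n}$ occupies the window $[q,q+M)$. By Lemma 5 it suffices to show $\Theta(xf^{N_n}y)=0$ for each product $\Theta$ occurring in that lemma.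

**Step 2: an $n$-piece inside the window.** Let the $n$-pieces of $\Theta$ start at positions $0=p_1<p_2<\dots<p_h=D_m-D_n$. By the gap bound, $p_{i+1}\le p_i+D_n+\lambda+1$. Since $q+M\le D_m$ and $M\ge D_n$, we have $p_h\ge q+M-D_n\ge q$. So there is a minimal $i$ with $p_i\ge q$. If $i=1$, then $q=0=p_i$. If $i>1$, then $p_{i-1}\le q-1$, hence $p_i\le q+D_n+\lambda$. In both cases $p_i\ge q$ and
$$p_i+D_n\le q+2D_n+\lambda\le q+M,$$
so the $n$-piece $B_n^\eta$ starting at $p_i$ lies entirely inside the window.

**Step 3: a swap in phase with $f$.** By (7), one of the factors $Z=P\otimes Q-Q\otimes P$ of this $B_n^\eta$ begins at an absolute position congruent to $q$ modulo $n$. Since it begins at or after $p_i\ge q$, that position is $q+nk_1$ with $k_1\ge0$. Write $|P|=nj$ and $|Q|=nj'$. The factor $Z$ ends inside the window, so $n(k_1+j+j')\le nN_n$, that is, $N_n=k_1+j+j'+k_2$ with $k_2\ge0$.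

**Step 4: the cancellation.** Now $\Theta=\Theta'\otimes Z\otimes\Theta''$, with $\Theta'$ a functional on $F_{q+nk_1}$. The cuts fall between factors $f$, so $xf^{N_n}y=(xf^{k_1})\cdot f^{j+j'}\cdot(f^{k_2}y)$ is split in accordance with the lengths. Using $f^{j+j'}=f^jf^{j'}=f^{j'}f^j$,
$$\Theta(xf^{N_n}y)=\Theta'(xf^{k_1})\,\bigl[P(f^j)Q(f^{j'})-Q(f^{j'})P(f^j)\bigr]\,\Theta''(f^{k_2}y)=0,$$
because $K$ is commutative. $\square$

In instance (ii) the exponents start with $N_1=2\cdot6+1=13$ and $N_2=2\cdot193+1=387$.

## 10. The quotient algebra: proof of Theorem 1

**Step 1: the ideal.** We define $A$ and check that it is a graded algebra of the required kind. Let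
$$I=\{r\in F:\ B_m^\omega(xry)=0\text{ for all }m\ge0,\ \omega\in\{u,v\}^{\ell_m}\text{ and all words }x,y\text{ (possibly empty)}\}.$$
This is a subspace. If $r\in I$ and $w$ is a word, then $B_m^\omega(x(wr)y)=B_m^\omega((xw)ry)=0$, and likewise for $rw$; so $I$ is a two-sided ideal. It is homogeneous: let $r=\sum_dr_d\in I$ with $r_d\in F_d$. If $|x|+d+|y|=D_m$, then $x r_d y$ is the component of $xry$ of degree $D_m$, and $B_m^\omega$ kills the other components, so $B_m^\omega(xr_dy)=B_m^\omega(xry)=0$. If $|x|+d+|y|\ne D_m$, then $B_m^\omega(xr_dy)=0$ by convention. Hence every $r_d$ is in $I$. So $A=F/I$ is positively graded and is generated by the images of the finitely many letters, which lie in $A_1$.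

**Step 2: nilpotence of homogeneous elements (claim 1).** Let $K$ be a commutative $k$-algebra. We may assume that $K$ has an identity: otherwise replace $K$ by $k\oplus K$ with an identity adjoined, noting that $A_n\otimes K\subseteq A_n\otimes(k\oplus K)$.

Fix $d\ge1$. By definition $I_d=I\cap F_d$ is the common kernel of the functionals $r\mapsto B_m^\omega(xry)$ on $F_d$. The space $F_d$ is finite-dimensional, so among them we can choose $\varphi_1,\dots,\varphi_s$ that form a basis of the span of all of them, and $I_d$ is the common kernel of $\varphi_1,\dots,\varphi_s$. Being linearly independent, they admit $e_1,\dots,e_s\in F_d$ with $\varphi_i(e_j)=\delta_{ij}$, and $F_d=ke_1\oplus\cdots\oplus ke_s\oplus I_d$. An element of $F_d\otimes K$ is therefore $\sum_{j}e_j\otimes\kappa_j+g$ with $\kappa_j\in K$ and $g\in I_d\otimes K$, and $\varphi_i$ takes the value $\kappa_i$ on it. So an element of $F_d\otimes K$ killed by the $K$-linear extensions of all $\varphi_i$ lies in $I_d\otimes K$.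

Now let $f\in A_n\otimes K$ and lift it to $\tilde f\in F_n\otimes K$. By Lemma 6, $\tilde f^{N_n}$ is killed by all functionals $r\mapsto B_m^\omega(xry)$ on $F_{nN_n}\otimes K$. By the previous paragraph with $d=nN_n$, we get $\tilde f^{N_n}\in I_{nN_n}\otimes K$, that is, $f^{N_n}=0$. The number $N_n=2D_n+\lambda$ is computed from $n,\lambda,\beta,\gamma$ alone, so it does not depend on $k$, $K$ or $f$.

**Step 3: freeness (claim 2).** We show that no nontrivial combination of monomials in $u,v$ lies in $I$. Let $p=\sum_\omega c_\omega\omega$ be a finite linear combination of nonempty words over $\{u,v\}$ such that $p(u,v)=\sum_\omega c_\omega\,\omega(u,v)\in I$. Fix a nonempty word $\omega_0$; we show that its coefficient $c_{\omega_0}$ is $0$.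

By (6), $\ell_m\to\infty$. Choose $m$ with $\ell_m\ge|\omega_0|$ and a word $\eta\in\{u,v\}^*$ with $|\omega_0\eta|=\ell_m$. As $I$ is an ideal,
$$\sum_\omega c_\omega\,(\omega\eta)(u,v)=p(u,v)\,\eta(u,v)\in I$$
(for $\eta=\emptyset$ this is $p(u,v)$ itself). Put $B=B_m^{\omega_0\eta}$. By (3), $\zeta(u,v)$ is the sum of the words $z\in\mathcal C$ with $\mathrm{dec}(z)=\zeta$. By Lemma 4, the only word of $\mathcal C\subseteq\mathrm{Pref}$ on which $B$ is nonzero is $z_m^{\omega_0\eta}$; it decodes to $\omega_0\eta$, and $B$ is $1$ on it. Hence, for every $\zeta\in\{u,v\}^*$,
$$B(\zeta(u,v))=\begin{cases}1&\text{if }\zeta=\omega_0\eta,\\0&\text{otherwise.}\end{cases}$$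
Since $\omega\eta=\omega_0\eta$ only for $\omega=\omega_0$, applying $B$ (the case of empty $x,y$ in the definition of $I$) gives
$$0=B\bigl(p(u,v)\,\eta(u,v)\bigr)=c_{\omega_0}.$$
As $\omega_0$ was arbitrary, all coefficients vanish. So the distinct nonempty monomials in the images of $u$ and $v$ are linearly independent in $A$, and these images generate a free subalgebra on two generators. This proves Theorem 1. $\blacksquare$

## 11. Two generators and two homogeneous components: proof of Corollary 2

**Part 1.** Apply Theorem 1 to instance (i). The algebra $A$ is generated by the images of $x$ and $y$, of degree one; the rest is Theorem 1.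

**Part 2.** If $A$ is generated in degree one and $\dim A_1\le1$, then $A$ is generated by at most one element, so it is commutative and contains no free pair. Conversely, in instance (i) we have $\dim A_1\le2$, and $\dim A_1=2$ because otherwise $A$ would be commutative. For $d>2$ adjoin $d-2$ further degree-one generators that multiply everything to $0$: take $A\oplus V$ with $\dim V=d-2$, $V$ in degree one, and all products involving $V$ equal to $0$. It is generated in degree one and contains $A$, hence a free pair. For $a\in A_1$, $w\in V$ and $N\ge2$ we have $(a+w)^N=a^N$, and the homogeneous elements of degree at least two are those of $A$; so $A\oplus V$ is graded nil.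

**Part 3.** As we saw in Section 2, a member of a free pair is not nilpotent, so in a graded nil algebra it is not homogeneous and has at least two nonzero homogeneous components. In particular it does not lie in $A_1$. In Theorem 1 the images of $u$ and $v$ lie in $A_\lambda+A_{\lambda+1}$, so they have exactly two. Instance (ii) has $\lambda=1$, and there the free pair $u=a+bc$, $v=a'+bc'$ lies in $A_1+A_2$. $\blacksquare$
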